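\title{Kurzweil's theorem for Hausdorff measures}

\begin{abstract}
For $x\in[0,1]$ and a non-increasing function $\psi$ tending to zero, let $V_x(\psi)$ be the set of $y\in[0,1]$ such that $\|qx-y\|<\psi(q)$ for infinitely many $q$. By Kurzweil's theorem, the numbers $x$ for which $V_x(\psi)$ has full Lebesgue measure whenever $\sum_q\psi(q)=\infty$ are exactly the badly approximable numbers. We determine the corresponding set for the Hausdorff measure $\mathcal{H}^f$ and the condition $\sum_q f(\psi(q))=\infty$, when $r^{-1}f(r)$ is monotonic and $\mathcal{H}^f([0,1])>0$. It consists of the irrational $x$ with $\inf_q q f(\|qx\|)>0$. This is the set of badly approximable numbers if $r^{-1}f(r)$ is bounded as $r\to0$, and it is strictly larger otherwise. Its Lebesgue measure is $1$ or $0$ according as $\int_0^1 dr/f(r)$ converges or diverges.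
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{I}=[0,1]$ and $\mathbb{N}=\{1,2,\dots\}$, let $\|\cdot\|$ denote the distance to the nearest integer, and let $|E|$ denote the Lebesgue measure of a set $E$. An \emph{approximating function} is a non-increasing function $\psi:\mathbb{N}\to(0,\infty)$ with $\psi(q)\to0$ as $q\to\infty$. For $x\in\mathbb{I}$ put
\[
V_x(\psi)=\{y\in\mathbb{I}:\ \|qx-y\|<\psi(q)\ \text{for infinitely many } q\in\mathbb{N}\}.
\]
We follow the orbit $x,2x,3x,\dots$ of the rotation by $x$ on the circle, surround the $q$-th point by an arc of radius $\psi(q)$, and collect the points that are covered infinitely often. The $q$-th arc has measure at most $2\psi(q)$, so $|V_x(\psi)|=0$ for every $x$ when $\sum_q\psi(q)<\infty$. When the series diverges the answer depends on $x$, because the arcs may pile up on one another. If $x$ is rational, the orbit is finite and so is $V_x(\psi)$. At the other extreme, $x$ is \emph{badly approximable} if it is irrational and there is $c>0$ such that no rational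 $p/q$ satisfies $|x-p/q|<c/q^2$; multiplying by $q^2$, this says that $\inf_q q\|qx\|>0$. We write $\mathrm{Bad}$ for the set of badly approximable numbers in $\mathbb{I}$.

\begin{theorem}[Kurzweil]\label{thm:kurzweil}
Let $\mathcal{D}$ be the set of approximating functions with $\sum_q\psi(q)=\infty$, and let $X(\psi)=\{x\in\mathbb{I}:|V_x(\psi)|=1\}$. Then $|X(\psi)|=1$ for every $\psi\in\mathcal{D}$, and $\bigcap_{\psi\in\mathcal{D}}X(\psi)=\mathrm{Bad}$.
\end{theorem}

To measure $V_x(\psi)$ when it is a null set one uses Hausdorff measures. A \emph{dimension function} is a continuous increasing function $f:(0,\infty)\to(0,\infty)$ with $f(r)\to0$ as $r\to0$; we only use that $f$ is non-decreasing, and we put $f(0)=0$. For $E\subset\mathbb{R}$,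
\[
\mathcal{H}^f(E)=\lim_{\rho\to0}\ \inf\Big\{\sum_i f(\operatorname{diam}U_i):\ E\subset\bigcup_iU_i,\ \operatorname{diam}U_i\le\rho\Big\},
\]
where the infimum is over countable covers; we call $\sum_if(\operatorname{diam}U_i)$ the \emph{cost} of the cover. For $f(r)=r$ this is Lebesgue outer measure. Throughout,
\[
g(r)=r^{-1}f(r)
\]
is the cost per unit length, and $f$ is called \emph{admissible} if $g$ is monotonic on $(0,\infty)$ and does not tend to $0$ as $r\to0$. Then $g(0+)=\lim_{r\to0}g(r)$ exists in $(0,\infty]$. For monotonic $g$ the second condition means $\mathcal{H}^f(\mathbb{I})>0$: the cover of $\mathbb{I}$ by $N$ equal intervals costs $g(1/N)$, while $g\ge\gamma$ near $0$ forces every fine cover to cost at least $\gamma$. The last remark also shows that $\mathcal{H}^f(\mathbb{I})=\infty$ when $g(0+)=\infty$.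

For admissible $f$ there is $C$ with $f(2r)\le Cf(r)$ for small $r$: take $C=2$ if $g$ is non-increasing, and otherwise note that $g(0+)\le g\le g(1)$ on $(0,1]$. For large $q$ the $q$-th arc meets $\mathbb{I}$ in at most two intervals of length at most $2\psi(q)$, so the arcs with $q\ge q_0$ give a cover of $V_x(\psi)$ of cost at most $2C\sum_{q\ge q_0}f(\psi(q))$. Hence $\mathcal{H}^f(V_x(\psi))=0$ for every $x$ when $\sum_qf(\psi(q))<\infty$, and the analogues of the objects in Theorem~\ref{thm:kurzweil} are
\[
\mathcal{D}_f=\Big\{\psi:\ \sum_{q=1}^\infty f(\psi(q))=\infty\Big\},\qquad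
X_f(\psi)=\{x\in\mathbb{I}:\ \mathcal{H}^f(V_x(\psi))=\mathcal{H}^f(\mathbb{I})\},
\]
where $\psi$ ranges over approximating functions, and
\[
K_f=\bigcap_{\psi\in\mathcal{D}_f}X_f(\psi).
\]
Beresnevich, Bernik, Dodson and Velani proved that $K_f\supseteq\mathrm{Bad}$ whenever $g$ is monotonic. The problem that we solve comes from their paper \cite{BBDV}:
\begin{quote}
\emph{Is $K_f=\mathrm{Bad}$ for every admissible dimension function $f$?}
\end{quote}
The assumption $\mathcal{H}^f(\mathbb{I})>0$ only removes the degenerate case $X_f(\psi)=\mathbb{I}$. Equality holds for $f(r)=r$ and one inclusion holds for all $f$, so one would guess that the answer is yes. The guess has a weak point. For $x\notin\mathrm{Bad}$, Theorem~\ref{thm:kurzweil} provides a $\psi$ for which $V_x(\psi)$ does not have full Lebesgue measure, but when $g(0+)=\infty$ even a Lebesgue null set can have infinite $\mathcal{H}^f$-measure. The answer is in fact no, and the intersection can be found exactly. Put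
\[
\mathrm{Bad}_f=\Big\{x\in\mathbb{I}\setminus\mathbb{Q}:\ \inf_{q\ge1}q\,f(\|qx\|)>0\Big\}.
\]

\begin{theorem}\label{thm:main}
Let $f$ be an admissible dimension function. Then $K_f=\mathrm{Bad}_f$. Moreover, for every $x\in\mathbb{I}\setminus\mathrm{Bad}_f$ there is $\psi\in\mathcal{D}_f$ with $\mathcal{H}^f(V_x(\psi))=0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $f$ be admissible. If $g(0+)<\infty$, then $K_f=\mathrm{Bad}_f=\mathrm{Bad}$. If $g(0+)=\infty$, then $\mathrm{Bad}\subsetneq\mathrm{Bad}_f=K_f$. For example, for $f(r)=r^{1/2}$ the number $x=[0;1,2,3,4,\dots]$ lies in $K_f\setminus\mathrm{Bad}$.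
\end{corollary}

\begin{corollary}\label{cor:measure}
Let $f$ be admissible. Then $|K_f|=1$ if $\int_0^1 dr/f(r)<\infty$, and $|K_f|=0$ otherwise. For $f(r)=r^s$ with $0<s<1$, the set $K_f=\{x\in\mathbb{I}:\inf_qq^{1/s}\|qx\|>0\}$ has full measure.
\end{corollary}

Between the cases $s=1$ and $s<1$ there are functions such as $f(r)=r\log(e+1/r)$. It is admissible, since $g$ decreases and $f'(r)=\log(e+1/r)-1/(er+1)>0$; it has $g(0+)=\infty$ and $\int_0^1dr/f(r)=\infty$. So $K_f$ is strictly larger than $\mathrm{Bad}$ and still null.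

Section~\ref{sec:clusters} explains, for $f(r)=r^s$, where the quantity $qf(\|qx\|)$ comes from. Section~\ref{sec:prelim} reduces Theorem~\ref{thm:main} to two propositions, proved in Sections~\ref{sec:null} and~\ref{sec:infinite}. The corollaries are proved in Section~\ref{sec:cor}.

\section{Clusters in the orbit}\label{sec:clusters}

The arcs pile up for one reason: if $D=\|Qx\|$ is small, then adding $Q$ to the time moves a point of the orbit only by $D$. The first $\lambda Q$ points therefore fall into $Q$ clusters, each an arithmetic progression of $\lambda$ points with step $D$ (Figure~\ref{fig:clusters}).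

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=11cm,y=1cm]
\draw (0,0)--(1,0);
\draw (0,-0.12)--(0,0.12);
\draw (1,-0.12)--(1,0.12);
\node[left] at (0,0) {$0$};
\node[right] at (1,0) {$1$};
\foreach \v in {0.02,0.34,0.68}{
  \foreach \u in {0,1,2,3,4}{\fill ({\v+0.02*\u},0) circle (1.4pt);}
  \draw[thick] (\v,-0.3)--({\v+0.08},-0.3);
}
\node[above] at (0.34,0.05) {$x$};
\node[above] at (0.68,0.05) {$2x$};
\node[above] at (0.02,0.05) {$3x$};
\node[below] at (0.38,-0.3) {$(\lambda-1)D$};
\end{tikzpicture}
\caption{The points $qx$ modulo $1$ for $x=0.34$ and $1\le q\le15$. With $Q=3$, $D=\|Qx\|=0.02$ and $\lambda=5$ they form $Q$ clusters of $\lambda$ points, starting at $x,2x,3x$, with step $D$ and length $(\lambda-1)D$.}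
\label{fig:clusters}
\end{figure}

\begin{lemma}\label{lem:cluster}
Let $x,y\in\mathbb{R}$, $Q,\lambda\in\mathbb{N}$, $\sigma>0$ and $D=\|Qx\|$. If $\|qx-y\|<\sigma$ for some $1\le q\le\lambda Q$, then $\|vx-y\|<\sigma+\lambda D$ for some $1\le v\le Q$.
\end{lemma}

\begin{proof}
Write $q=uQ+v$ with $1\le v\le Q$ and $0\le u<\lambda$. Then $\|vx-y\|\le\|qx-y\|+u\|Qx\|<\sigma+\lambda D$.
\end{proof}

Take $f(r)=r^s$ with $0<s\le1$, let $x$ be irrational, and give the first $N=\lambda Q$ points arcs of radius $\sigma=\lambda D$, just above the length of a cluster. These arcs contribute $N\sigma^s=\lambda^{1+s}\tau$ to the series $\sum f(\psi(q))$, where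
\[
\tau=QD^s=Qf(\|Qx\|).
\]
By Lemma~\ref{lem:cluster} they are covered by $Q$ arcs of radius $2\sigma$, hence by $2Q$ intervals of length at most $4\sigma$, at cost at most $8Q\sigma^s=8\lambda^s\tau$. If $\tau<1$, choose $\lambda=\lceil\tau^{-1/(1+s)}\rceil\le2\tau^{-1/(1+s)}$. The contribution to the series is then at least $1$, and the cost is at most $16\,\tau^{1/(1+s)}$. If $\tau$ can be made arbitrarily small, blocks of this kind can be strung together into a $\psi\in\mathcal{D}_f$ for which the series of costs converges; this is Section~\ref{sec:null}.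

Suppose instead that $QD^s\ge c$ for all $Q$. Neighboring arcs in a cluster merge only if $\sigma\ge D/2$, and then $Q$ intervals of length at least $D$ cost at least $QD^s\ge c$. So clustering may still occur, but covering cluster by cluster is never cheap. For $s=1$ the condition is $QD\ge c$, that is, $x\in\mathrm{Bad}$; for $s<1$ it only asks that $D\ge(c/Q)^{1/s}$. This is a guide, not a proof: it examines one kind of cover at one scale. To exclude all covers we construct in Section~\ref{sec:infinite} a measure on $V_x(\psi)$, and the inequality $f(D)\ge c/Q$ will be what bounds the mass of a cluster.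

\section{Preliminaries and reduction}\label{sec:prelim}

From now on $f$ is admissible. The set $\mathcal{D}_f$ is not empty: let $\psi$ take the value $1/i$ on the $i$-th of a sequence of consecutive blocks, the $i$-th block having $\lceil1/f(1/i)\rceil$ elements.

\begin{lemma}\label{lem:finite}
If $g(0+)=L<\infty$, then $\mathcal{H}^f=L|\cdot|$ on Borel subsets of $\mathbb{I}$, $\mathcal{D}_f=\mathcal{D}$, $X_f(\psi)=X(\psi)$ for every $\psi$, and $\mathrm{Bad}_f=\mathrm{Bad}$.
\end{lemma}

\begin{proof}
Given $\epsilon>0$, we have $(L-\epsilon)d\le f(d)\le(L+\epsilon)d$ for small $d$. Applied to fine covers this gives the first claim, and hence the third, as $V_x(\psi)$ is a Borel set. Applied to $d=\psi(q)\to0$ it gives the second. On $(0,\frac12]$ the monotonic function $g$ lies between the positive numbers $L$ and $g(\frac12)$, so for irrational $x$ the infimum of $qf(\|qx\|)=q\|qx\|\,g(\|qx\|)$ is positive if and only if that of $q\|qx\|$ is.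
\end{proof}

If $g(0+)=\infty$, the monotonic function $g$ is non-increasing, and $f(\lambda r)=\lambda r\,g(\lambda r)\le\lambda r\,g(r)$ gives
\begin{equation}\label{eq:sub}
f(\lambda r)\le\lambda f(r)\qquad(\lambda\ge1,\ r>0).
\end{equation}
This inequality also holds for $f(r)=r$.

\begin{proposition}\label{prop:null}
If $x\in\mathbb{I}\setminus\mathrm{Bad}_f$, there is $\psi\in\mathcal{D}_f$ with $\mathcal{H}^f(V_x(\psi))=0$.
\end{proposition}

\begin{proposition}\label{prop:infinite}
If $g(0+)=\infty$, $x\in\mathrm{Bad}_f$ and $\psi\in\mathcal{D}_f$, then $\mathcal{H}^f(V_x(\psi))=\infty$.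
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from the propositions]
Proposition~\ref{prop:null} is the second assertion, and since $\mathcal{H}^f(\mathbb{I})>0$ it gives $K_f\subseteq\mathrm{Bad}_f$. If $g(0+)=\infty$, Proposition~\ref{prop:infinite} gives $\mathrm{Bad}_f\subseteq K_f$. If $g(0+)<\infty$, Lemma~\ref{lem:finite} and Theorem~\ref{thm:kurzweil} give $K_f=\bigcap_{\psi\in\mathcal{D}}X(\psi)=\mathrm{Bad}=\mathrm{Bad}_f$.
\end{proof}

We recall the facts about continued fractions that we need. An irrational $x\in\mathbb{I}$ has an expansion $x=[0;a_1,a_2,\dots]$ with $a_k\in\mathbb{N}$, and every such sequence occurs. The denominators of the convergents are given by $q_0=1$, $q_1=a_1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$. Put $\delta_k=\|q_kx\|$. For $k\ge1$: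
\begin{align}
&q_k<q_{k+1}\quad\text{and}\quad q_{k+2}\ge2q_k,\label{eq:cf1}\\
&\frac1{2q_{k+1}}<\delta_k<\frac1{q_{k+1}},\label{eq:cf2}\\
&\|px\|\ge\delta_k\quad\text{for }1\le p<q_{k+1}.\label{eq:cf3}
\end{align}
By \eqref{eq:cf3}, the points $px$ with $p$ in a set of at most $q_{k+1}$ consecutive integers are at mutual distance at least $\delta_k$ on the circle.

\section{Null sets: proof of Proposition~\ref{prop:null}}\label{sec:null}

If $g(0+)<\infty$, then by Lemma~\ref{lem:finite} replacing $f$ by the function $r\mapsto r$ changes neither $\mathcal{D}_f$, nor $\mathrm{Bad}_f$, nor whether $\mathcal{H}^f(V_x(\psi))=0$. So we may assume \eqref{eq:sub} in all cases.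

Let $x$ be rational and $\psi\in\mathcal{D}_f$ arbitrary. If $y\in V_x(\psi)$, one of the finitely many points $z$ of the orbit satisfies $\|z-y\|<\psi(q)$ for infinitely many $q$, so $\|z-y\|=0$. Thus $V_x(\psi)$ is finite and has $\mathcal{H}^f$-measure $0$.

Let $x$ be irrational with $\inf_qqf(\|qx\|)=0$. Take $Q$ with $\tau=Qf(D)<1$, where $D=\|Qx\|>0$. For general $f$ there is no formula for the number $\lambda$ of Section~\ref{sec:clusters}, so we define it by the property we want: let $\lambda$ be the least positive integer with $\lambda Qf(\lambda D)\ge1$. It exists because $\lambda Qf(\lambda D)\ge\lambda\tau$, and $\lambda\ge2$ because $\tau<1$. By \eqref{eq:sub}, $1\le\lambda Qf(\lambda D)\le\lambda^2\tau$, so $\lambda\ge\tau^{-1/2}$. By \eqref{eq:sub} again, with $\lambda/(\lambda-1)\le2$, and by minimality,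
\[
Qf(\lambda D)\le2Qf((\lambda-1)D)<\frac2{\lambda-1}.
\]
Put $N=\lambda Q$ and $\sigma=\lambda D$, so that $Nf(\sigma)\ge1$. Along a sequence of $Q$ with $\tau\to0$ we have $\lambda\to\infty$, hence $N\to\infty$ and $Qf(\sigma)\to0$; then $f(\sigma)\to0$, and so $\sigma\to0$, as $f$ is positive and non-decreasing. Passing to a subsequence we obtain $(Q_i,D_i,\lambda_i,N_i,\sigma_i)_{i\ge1}$ with
\[
\sigma_i\downarrow0,\qquad N_i\ge2N_{i-1}\quad(N_0=0),\qquad Q_if(\sigma_i)\le2^{-i}.
\]
Let $\psi(q)=\sigma_i$ for $N_{i-1}<q\le N_i$. This is an approximating function, and it lies in $\mathcal{D}_f$ because the $i$-th block contributes $(N_i-N_{i-1})f(\sigma_i)\ge\frac12N_if(\sigma_i)\ge\frac12$.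

Fix $i_0$ with $\sigma_{i_0}<\frac14$. If $y\in V_x(\psi)$, then $\|qx-y\|<\sigma_i$ for some $i\ge i_0$ and $q\le N_i=\lambda_iQ_i$, and Lemma~\ref{lem:cluster} gives $v\le Q_i$ with $\|vx-y\|<2\sigma_i$. Each set $\{y\in\mathbb{I}:\|vx-y\|<2\sigma_i\}$ is a union of at most two intervals of length at most $4\sigma_i$. This gives a cover of $V_x(\psi)$ by intervals of length at most $4\sigma_{i_0}$ and of cost at most
\[
\sum_{i\ge i_0}2Q_if(4\sigma_i)\le8\sum_{i\ge i_0}Q_if(\sigma_i)\le16\cdot2^{-i_0}.
\]
Letting $i_0\to\infty$ gives $\mathcal{H}^f(V_x(\psi))=0$. \qed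

\section{Infinite measure: proof of Proposition~\ref{prop:infinite}}\label{sec:infinite}

In this section $g(0+)=\infty$, so $g$ is non-increasing and \eqref{eq:sub} holds. We fix $x\in\mathrm{Bad}_f$, $\psi\in\mathcal{D}_f$, and $c\in(0,1]$ with $qf(\|qx\|)\ge c$ for all $q$. In particular,
\begin{equation}\label{eq:hyp}
f(\delta_k)\ge c/q_k\qquad(k\ge1).
\end{equation}
We work on $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ with the metric $\|y-z\|$ and Lebesgue measure $|\cdot|$. The open and closed balls $B(y,r)$ and $\overline{B}(y,r)$ are arcs of length $2r$ if $r<\frac12$; in all cases their measure is at most $2r$.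

\subsection{The mass distribution principle and the plan}

\begin{lemma}\label{lem:mdp}
Let $\mu$ be a Borel probability measure on $\mathbb{T}$ with $\mu(B(y,r))\le Cf(r)$ for all $y$ and all $0<r\le r_0$. If the image of $E\subset\mathbb{I}$ in $\mathbb{T}$ contains a Borel set of $\mu$-measure $1$, then $\mathcal{H}^f(E)\ge1/(2C)$.
\end{lemma}

\begin{proof}
Let $(U_i)$ be a cover of $E$ by nonempty sets of diameters $d_i\le r_0/2$. Projection to $\mathbb{T}$ does not increase distances. If $d_i=0$, the image of $U_i$ is a point, which is $\mu$-null because $f(r)\to0$. If $d_i>0$, the image lies in an open ball of radius $2d_i$, of measure at most $Cf(2d_i)\le2Cf(d_i)$ by \eqref{eq:sub}. These points and balls cover a set of measure $1$, so $1\le2C\sum_if(d_i)$.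
\end{proof}

We must therefore find measures carried by $V_x(\psi)$ with $C$ as small as we like. They are built from \emph{levels}: level $n$ consists of the $2^n$ arcs of a common radius $\rho_n<\psi(2^{n+1})$ centered at $px$, $2^n\le p<2^{n+1}$. Such an arc is itself one of the balls to be tested, so its mass should be proportional to $f(\rho_n)$. We give it the density $g(\rho_n)$, so that it has mass $2f(\rho_n)$ and level $n$ has mass $2\varepsilon_n$, where $\varepsilon_n=2^nf(\rho_n)$.

The hypothesis $\psi\in\mathcal{D}_f$ does not make any single $\varepsilon_n$ large; it only makes their sum diverge. So we add finitely many levels, a \emph{window}, of total weight $\sum\varepsilon_n\approx M$, and show that the resulting density $h$ satisfies $\int_{B(y,r)}h\le350(f(r)+Mr)$. After division by $M$ the bound is a constant times $f(r)/M+r$. The first term is small compared with $f(r)$ because $M$ can be taken large, and the second because $g(0+)=\infty$. Finally, a point of $V_x(\psi)$ must lie in infinitely many arcs, so we nest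 infinitely many windows, each at a much finer scale than the one before.

\subsection{Selection of levels}

For $n$ with $2^n\ge q_2$ let $k(n)\ge2$ be defined by $q_{k(n)}\le2^n<q_{k(n)+1}$. Not every level can be used. A small ball may meet one arc from each of many levels, so the masses $f(\rho_n)$ of single arcs should decay geometrically; this is (L4) below. Levels with the same $k(n)=k$ have their clusters at the same scales, between $\delta_k$ and $1/q_k$, and their masses add up there; the number of such levels can be about $\log_2(q_{k+1}/q_k)$, which is unbounded when $x\notin\mathrm{Bad}$, so their joint weight must be capped; this is (L3). Both restrictions can be met without losing divergence.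

\begin{lemma}\label{lem:levels}
There are a set $S\subset\{n\in\mathbb{N}:2^n\ge q_2\}$ and numbers $\rho_n>0$, $n\in S$, such that, with $\varepsilon_n=2^nf(\rho_n)$,
\begin{itemize}
\item[(L1)] $\rho_n\le\frac12\psi(2^{n+1})$ and $\varepsilon_n\le c/4$ for $n\in S$;
\item[(L2)] $\sum_{n\in S}\varepsilon_n=\infty$;
\item[(L3)] $\sum_{n\in S,\ k(n)=k}\varepsilon_n\le c/2$ for every $k\ge2$;
\item[(L4)] $f(\rho_m)\le(2/3)^{m-n}f(\rho_n)$ for $m,n\in S$ with $m>n$.
\end{itemize}
\end{lemma}

\begin{proof}
For $n\ge1$ let $\alpha_n=f(\frac12\psi(2^{n+1}))$; by \eqref{eq:sub}, $\alpha_n\ge\frac12f(\psi(2^{n+1}))$. Since $f\circ\psi$ is non-increasing, $\sum_{2^j\le q<2^{j+1}}f(\psi(q))\le2^jf(\psi(2^j))$, so $\sum_j2^jf(\psi(2^j))=\infty$ and $\sum_n2^n\alpha_n=\infty$. Let $\varepsilon_n=\min(2^n\alpha_n,c/4)$. Then $\sum_n\varepsilon_n=\infty$: either $\varepsilon_n=c/4$ infinitely often, or $\varepsilon_n=2^n\alpha_n$ eventually. Since $0<2^{-n}\varepsilon_n\le\alpha_n$, $f$ is continuous and $f(0+)=0$, there is $\rho_n\in(0,\frac12\psi(2^{n+1})]$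 with $f(\rho_n)=2^{-n}\varepsilon_n$. This gives (L1).

Call $n$ \emph{good} if $(3/4)^m\varepsilon_m\le(3/4)^n\varepsilon_n$ for all $m>n$. As $f(\rho_m)=2^{-m}\varepsilon_m$ and $\frac43\cdot\frac12=\frac23$, this is the inequality in (L4) for all $m>n$. Given any $n$, the positive sequence $(3/4)^m\varepsilon_m$, $m\ge n$, tends to $0$, so it attains its maximum at some $m\ge n$. This $m$ is good and $\varepsilon_n\le(3/4)^{m-n}\varepsilon_m$. Therefore
\[
\sum_n\varepsilon_n\le\sum_{m\text{ good}}\varepsilon_m\sum_{n\le m}(3/4)^{m-n}\le4\sum_{m\text{ good}}\varepsilon_m,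
\]
and the sum over good indices diverges.

For $k\ge2$ let $G_k$ be the finite set of good $n$ with $k(n)=k$. If $\sum_{G_k}\varepsilon_n\le c/4$, let $S_k=G_k$. Otherwise let $S_k$ be the shortest initial segment of $G_k$ with sum exceeding $c/4$; its sum is at most $c/4+c/4$. Let $S=\bigcup_kS_k$. Then (L3) and (L4) hold. If the second case occurs for infinitely many $k$, each of them contributes more than $c/4$; otherwise $S$ contains all but finitely many good indices. Either way (L2) holds.
\end{proof}

We record some consequences. By (L1), $\rho_n\to0$ and so $g(\rho_n)\to\infty$ along $S$. By (L4), for $n\in S$,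
\begin{equation}\label{eq:geom}
\sum_{m\in S,\ m\ge n}f(\rho_m)\le3f(\rho_n),\qquad\text{and}\qquad\rho_m<\rho_n\ \text{ for } m\in S,\ m>n;
\end{equation}
the second statement holds because $f(\rho_m)<f(\rho_n)$ and $f$ is non-decreasing. For $n\in S$ let
\[
F_n=\bigcup_{2^n\le p<2^{n+1}}\overline{B}(px,\rho_n),
\]
and let $\nu_n(y,r)$ be the number of these $2^n$ arcs that meet $\overline{B}(y,r)$.

\subsection{Three regimes}

Let $k=k(n)$. The centers of level $n$ look like Figure~\ref{fig:clusters} with $Q=q_k$ and $D=\delta_k$. A ball of radius below $\delta_k$ sees isolated points. A ball of radius above $1/q_k$ sees at most a constant times its fair share $2^nr$ of the points. In between, a ball may contain a whole cluster, of about $2^n/q_k$ points and mass about $\varepsilon_n/q_k$, and \eqref{eq:hyp} bounds this by $\varepsilon_nf(\delta_k)/c$. The next lemma makes this exact, using only the separation property \eqref{eq:cf3}.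

\begin{lemma}\label{lem:onelevel}
Let $n\in S$ and $k=k(n)$. The $2^n$ arcs of $F_n$ are pairwise disjoint. If $y\in\mathbb{T}$ and $r>\rho_n$, then
\[
\nu_n(y,r)\,f(\rho_n)\le
\begin{cases}
2f(\rho_n)&\text{if }4r\le\delta_k,\\
(24/c)\,\varepsilon_nf(r)&\text{if }\delta_k<4r\le1/q_k,\\
24\,\varepsilon_nr&\text{if }4r>1/q_k.
\end{cases}
\]
\end{lemma}

\begin{proof}
Since $2^n<q_{k+1}$, the centers are at mutual distance at least $\delta_k$. If $2\rho_n\ge\delta_k$, then \eqref{eq:sub} and \eqref{eq:hyp} give $f(\rho_n)\ge\frac12f(2\rho_n)\ge\frac12f(\delta_k)\ge c/(2q_k)$, whereas (L1) gives $f(\rho_n)\le c2^{-n}/4\le c/(4q_k)$. So $2\rho_n<\delta_k$ and the arcs are disjoint.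

A set of points of $\mathbb{T}$ at mutual distance at least $\delta$ has at most $4r/\delta+1$ points in $\overline{B}(y,2r)$. Indeed, if $4r<1$ the ball is an arc of length $4r$, in which $P$ points leave $P-1$ gaps of length at least $\delta$; if $4r\ge1$, then $P\ge2$ points cut the circle into $P$ arcs of length at least $\delta$, so $P\le1/\delta\le4r/\delta$. An arc of $F_n$ that meets $\overline{B}(y,r)$ has its center in $\overline{B}(y,2r)$, since $\rho_n<r$. Hence, with $\nu=\nu_n(y,r)$,
\begin{equation}\label{eq:counta}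
\nu\le4r/\delta_k+1.
\end{equation}
For a second bound split $[2^n,2^{n+1})$ into at most $2^n/q_k+1\le2\cdot2^n/q_k$ blocks of at most $q_k$ consecutive integers. As $k-1\ge1$, the centers in one block are at mutual distance at least $\delta_{k-1}>1/(2q_k)$, so a block contributes at most $8q_kr+1$. Thus
\begin{equation}\label{eq:countb}
\nu\le16\cdot2^nr+2\cdot2^n/q_k.
\end{equation}
If $4r\le\delta_k$, \eqref{eq:counta} gives $\nu\le2$. If $4r>1/q_k$, \eqref{eq:countb} gives $\nu\le24\cdot2^nr$, and $2^nf(\rho_n)=\varepsilon_n$. If $\delta_k<4r\le1/q_k$, \eqref{eq:countb} gives $\nu\le6\cdot2^n/q_k$, and by \eqref{eq:hyp} and \eqref{eq:sub},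
\[
\nu f(\rho_n)\le\frac{6\varepsilon_n}{q_k}\le\frac6c\,\varepsilon_nf(\delta_k)\le\frac6c\,\varepsilon_nf(4r)\le\frac{24}c\,\varepsilon_nf(r).\qedhere
\]
\end{proof}

We now sum over levels. The third regime costs $r$ times the total weight, which is the term $Mr$ that we can afford. The first two regimes must cost only a constant times $f(r)$, however many levels are used. For $r>0$ let
\[
S(r)=\{n\in S:\rho_n<r\},\qquad U(r)=\{n\in S(r):4r>1/q_{k(n)}\}.
\]

\begin{lemma}\label{lem:sum}
For all $y\in\mathbb{T}$ and $r>0$,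
\[
\sum_{n\in S(r)\setminus U(r)}\nu_n(y,r)\,f(\rho_n)\le42f(r).
\]
\end{lemma}

\begin{proof}
Let $n_0=\min S(r)$. By Lemma~\ref{lem:onelevel} and \eqref{eq:geom}, the levels with $4r\le\delta_{k(n)}$ contribute at most $2\cdot3f(\rho_{n_0})\le6f(r)$.

The other levels have $k=k(n)$ with $\delta_k<4r\le1/q_k$. At most three $k\ge1$ satisfy this: if $k$ is the least one and $k'$ is any other, then \eqref{eq:cf2} and \eqref{eq:cf1} give
\[
q_{k'}\le\frac1{4r}<\frac1{\delta_k}<2q_{k+1}\le q_{k+3},
\]
so $k'<k+3$. By Lemma~\ref{lem:onelevel} and (L3), these levels contribute at most $3\cdot\frac c2\cdot\frac{24}cf(r)=36f(r)$.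
\end{proof}

\subsection{Windows}

One difficulty remains: levels with $\rho_n\ge r$. Each has density $g(\rho_n)\le g(r)$, so one such level puts mass at most $2rg(r)=2f(r)$ on $B(y,r)$, but arcs of many levels may overlap at $y$. We remove from each arc the points covered by too many \emph{later} levels. Later arcs are smaller, so the two lemmas above control how much is removed. We also require $g(\rho_n)\ge M+1$; since $|F_n|=2^{n+1}\rho_n=2\varepsilon_n/g(\rho_n)$, this keeps the total length of the arcs in the window at most $2$, so that the overlap is bounded on average.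

\begin{lemma}\label{lem:window}
Let $M\ge1$ and let $W\subset S$ be finite, with $\sum_{n\in W}\varepsilon_n\le M+1$ and $g(\rho_n)\ge M+1$ for $n\in W$. Put
\[
F_n'=\{z\in F_n:\ \#\{m\in W:m>n,\ z\in F_m\}\le132\},\qquad h=\sum_{n\in W}g(\rho_n)\mathbf{1}_{F_n'}.
\]
Then:
\begin{itemize}
\item[(a)] $|F_n'\cap B|\ge\rho_n$ for each $n\in W$ and each arc $B$ of $F_n$;
\item[(b)] $\int_{B(y,r)}h\le350\,(f(r)+Mr)$ for all $y\in\mathbb{T}$ and $r>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $B=\overline{B}(y,\rho_n)$ be an arc of $F_n$, and let $m\in W$, $m>n$. By \eqref{eq:geom}, $m\in S(\rho_n)$. With $\nu_m=\nu_m(y,\rho_n)$,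
\[
|B\cap F_m|\le2\rho_m\nu_m=\frac{2\nu_mf(\rho_m)}{g(\rho_m)}.
\]
For $m\notin U(\rho_n)$ use $g(\rho_m)\ge g(\rho_n)$: by Lemma~\ref{lem:sum} these $m$ contribute at most $84f(\rho_n)/g(\rho_n)=84\rho_n$. For $m\in U(\rho_n)$ use $g(\rho_m)\ge M+1$: by the third case of Lemma~\ref{lem:onelevel} these $m$ contribute at most $48\rho_n\sum_W\varepsilon_m/(M+1)\le48\rho_n$. Hence
\[
\int_B\ \sum_{m\in W,\ m>n}\mathbf{1}_{F_m}\le132\rho_n.
\]
By Markov's inequality the integrand is at least $133$ on a set of measure less than $\rho_n$. The rest of $B$ lies in $F_n'$, and $|B|=2\rho_n$.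

(b) A point $z$ lies in at most $133$ of the sets $F_n'$, $n\in W$: if $n$ is the least index with $z\in F_n'$, then $z$ lies in at most $132$ later sets $F_m$. So the levels with $\rho_n\ge r$, for which $g(\rho_n)\le g(r)$, contribute at most $133\,g(r)\cdot2r=266f(r)$.

A level $n\in W\cap S(r)$ contributes at most $g(\rho_n)\cdot2\rho_n\nu_n(y,r)=2\nu_n(y,r)f(\rho_n)$. The levels outside $U(r)$ contribute at most $84f(r)$ by Lemma~\ref{lem:sum}, and those in $U(r)$ at most $48r(M+1)\le96Mr$ by Lemma~\ref{lem:onelevel}. The total is at most $350f(r)+96Mr$.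
\end{proof}

\subsection{The measure}

Fix $\kappa\in(0,1]$. A \emph{step function} on $\mathbb{T}$ is a function that is constant on each component of the complement of some finite set. The function $h$ of Lemma~\ref{lem:window} is one, since its value at $z$ depends only on which of finitely many arcs contain $z$. We construct step functions $\varphi_j\ge0$ with $\int\varphi_j=1$, measures $d\mu_j=\varphi_j\,dz$, and windows $W_j\subset S$.

At step $j$ the circle is cut into short arcs on which $\varphi_{j-1}$ is constant, and on each of them the mass of $\mu_{j-1}$ is redistributed in proportion to the density $h_j$ of a new window. Balls much longer than the short arcs hardly notice the change. For smaller balls Lemma~\ref{lem:window}(b) applies, but with a factor $\sup\varphi_{j-1}$, which grows with $j$; the weight $M_j$ of the new window is chosen to beat it. To renormalize we need $\int h_j$ to be large on \emph{every} short arc, and this comes from Weyl's equidistribution theorem: for irrational $x$ and an arc $J'$, $\#\{1\le p<N:px\in J'\}=N|J'|+o(N)$.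 Subtracting the cases $N=2^{n+1}$ and $N=2^n$,
\begin{equation}\label{eq:weyl}
\#\{2^n\le p<2^{n+1}:\ px\in J'\}=2^n|J'|+o(2^n).
\end{equation}

Let $\varphi_0\equiv1$ and $W_0=\emptyset$. Given $\varphi_{j-1}$ and $W_{j-1}$, let $A_j=\sup\varphi_{j-1}$, which is finite and at least $1$, let $M_j=2^jA_j/\kappa\ge1$, and choose in turn:
\begin{itemize}
\item[(i)] $r_j\in(0,1]$ with $g(r_j)\ge M_j$; as $g$ is non-increasing, $A_jr\le\kappa2^{-j}f(r)$ for $0<r\le r_j$;
\item[(ii)] $\ell_j\in(0,\frac12]$ with $2\ell_jA_j\le\kappa2^{-j}f(r_j)$;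
\item[(iii)] a finite set $Z_j\subset\mathbb{T}$ such that each component of $\mathbb{T}\setminus Z_j$ is an arc of length at most $\ell_j$ on which $\varphi_{j-1}$ is constant; let $\mathcal{P}_j$ be the set of components;
\item[(iv)] $N_j$ larger than every element of $W_{j-1}$, such that for all $n\in S$ with $n\ge N_j$ we have $g(\rho_n)\ge M_j+1$ and every $J\in\mathcal{P}_j$ contains at least $\frac122^n|J|$ arcs of $F_n$;
\item[(v)] an initial segment $W_j$ of $S\cap[N_j,\infty)$ with $M_j\le\sum_{n\in W_j}\varepsilon_n\le M_j+1$.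
\end{itemize}
For (iv), apply \eqref{eq:weyl} to the arc $J'$ concentric with $J$ of length $\frac34|J|$: for large $n$ it contains at least $\frac122^n|J|$ centers, and the corresponding arcs lie in $J$ once $\rho_n<|J|/8$. Choice (v) is possible by (L2) and $\varepsilon_n\le1$.

Let $h_j$ be the function of Lemma~\ref{lem:window} for $W_j$ and $M_j$. By part (a), the disjointness of the arcs of each $F_n$, and (iv), for $J\in\mathcal{P}_j$,
\[
\int_Jh_j\ge\sum_{n\in W_j}g(\rho_n)\cdot\tfrac122^n|J|\cdot\rho_n=\tfrac12|J|\sum_{n\in W_j}\varepsilon_n\ge\tfrac12M_j|J|.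
\]
Define $\varphi_j=0$ on $Z_j$ and $\varphi_j=\varphi_{j-1}h_j\,|J|\big/\!\int_Jh_j$ on $J\in\mathcal{P}_j$. This is a step function. Since $\varphi_{j-1}$ is constant on $J$,
\begin{equation}\label{eq:step}
\mu_j(J)=\mu_{j-1}(J)\quad(J\in\mathcal{P}_j),\qquad\text{and}\qquad\varphi_j\le\frac{2A_j}{M_j}\,h_j.
\end{equation}
In particular $\mu_j$ is a probability measure.

\begin{lemma}\label{lem:increment}
For all $j\ge1$, $y\in\mathbb{T}$ and $r>0$,
\[
\mu_j(B(y,r))\le\mu_{j-1}(B(y,r))+1400\,\kappa2^{-j}f(r).
\]
\end{lemma}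

\begin{proof}
If $r\le r_j$, then \eqref{eq:step}, Lemma~\ref{lem:window}(b), the value of $M_j$ and (i) give
\[
\mu_j(B(y,r))\le700\Big(\frac{A_j}{M_j}f(r)+A_jr\Big)\le1400\,\kappa2^{-j}f(r).
\]
If $r>r_j$, the arcs $J\in\mathcal{P}_j$ that meet $B(y,r)$ cover it up to a finite set and lie in $B(y,r+\ell_j)$, which exceeds $B(y,r)$ by a set of length at most $2\ell_j$. By \eqref{eq:step} and (ii),
\[
\mu_j(B(y,r))\le\mu_{j-1}(B(y,r+\ell_j))\le\mu_{j-1}(B(y,r))+2\ell_jA_j,
\]
and $2\ell_jA_j\le\kappa2^{-j}f(r_j)\le\kappa2^{-j}f(r)$.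
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:infinite}]
Since $\mu_0(B(y,r))\le2r$, Lemma~\ref{lem:increment} gives $\mu_j(B(y,r))\le2r+1400\kappa f(r)$ for all $j$. As $\mathbb{T}$ is compact, a subsequence of $(\mu_j)$ converges weak-$*$ to a probability measure $\mu$, and along it $\mu(G)\le\liminf\mu_j(G)$ for open $G$ and $\mu(E)\ge\limsup\mu_j(E)$ for closed $E$. Since $g(0+)=\infty$, there is $r_\kappa>0$ with $2r\le\kappa f(r)$ for $r\le r_\kappa$, so
\[
\mu(B(y,r))\le1401\,\kappa f(r)\qquad(0<r\le r_\kappa).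
\]

Let $E_j=\bigcup_{n\in W_j}F_n$, a closed set. By construction $\{\varphi_i>0\}\subset\{\varphi_{i-1}>0\}$ and $\{\varphi_j>0\}\subset\{h_j>0\}\subset E_j$. So $\mu_i(E_j)=1$ for $i\ge j$, hence $\mu(E_j)=1$, and $E=\bigcap_jE_j$ has $\mu(E)=1$. If $y\in E$, then for each $j$ there are $n\in W_j$ and $p\in[2^n,2^{n+1})$ with
\[
\|px-y\|\le\rho_n\le\tfrac12\psi(2^{n+1})<\psi(p),
\]
by (L1) and the monotonicity of $\psi$. The $W_j$ are pairwise disjoint by (iv), so these $p$ are distinct, and the representative of $y$ in $[0,1)$ lies in $V_x(\psi)$. Lemma~\ref{lem:mdp} gives $\mathcal{H}^f(V_x(\psi))\ge1/(2802\kappa)$, and $\kappa\in(0,1]$ was arbitrary.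
\end{proof}

\begin{remark}\label{rem:hyp}
The condition $x\in\mathrm{Bad}_f$ entered through the irrationality of $x$ and through \eqref{eq:hyp}, which was used twice in Lemma~\ref{lem:onelevel}: for disjointness and for the middle regime. Continuity of $f$ was used only to choose $\rho_n$. Monotonicity of $\psi$ was used in Lemma~\ref{lem:levels} and in the last display, and it cannot be dropped. Indeed, for irrational $x$ and $\psi_0\in\mathcal{D}_f$, let $\psi(q_k)=\psi_0(k)$ for $k\ge1$, and let $\psi(q)>0$ be so small for the other $q$ that $f(\psi(q))\le2^{-q}$. Then $\sum_qf(\psi(q))=\infty$; but the times $q_k$ can only capture $y\in\{0,1\}$, as $\delta_k\to0$, and the other times capture an $\mathcal{H}^f$-null set.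
\end{remark}

\section{The set $\mathrm{Bad}_f$}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By Theorem~\ref{thm:main} only the relation between $\mathrm{Bad}$ and $\mathrm{Bad}_f$ remains, and for $g(0+)<\infty$ it is part of Lemma~\ref{lem:finite}. Let $g(0+)=\infty$. Since $g$ is non-increasing, $qf(\|qx\|)=q\|qx\|\,g(\|qx\|)\ge g(\frac12)\,q\|qx\|$ for irrational $x$, so $\mathrm{Bad}\subseteq\mathrm{Bad}_f$.

We need two observations about $x=[0;a_1,a_2,\dots]$ with $a_1=1$. First, $q_k\delta_k<q_k/q_{k+1}\le1/a_{k+1}$ by \eqref{eq:cf2}, so $x\notin\mathrm{Bad}$ if $(a_k)$ is unbounded. Second, as $q_1=1$, every $q$ satisfies $q_k\le q<q_{k+1}$ for some $k\ge1$, and then $qf(\|qx\|)\ge q_kf(\delta_k)$ by \eqref{eq:cf3}; so $x\in\mathrm{Bad}_f$ if $\inf_kq_kf(\delta_k)>0$. By \eqref{eq:cf2} and $q_{k+1}\le(a_{k+1}+1)q_k$,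
\begin{equation}\label{eq:deltalow}
\delta_k>\frac1{2(a_{k+1}+1)q_k},
\end{equation}
and so by \eqref{eq:sub},
\[
q_kf(\delta_k)\ge\frac{q_kf(1/q_k)}{2(a_{k+1}+1)}=\frac{g(1/q_k)}{2(a_{k+1}+1)}.
\]
Thus the partial quotients may grow as fast as $g(1/q_k)$. Define recursively $a_1=1$ and $a_{k+1}=\max(1,\lfloor g(1/q_k)\rfloor)$. Then $a_k\to\infty$ because $q_k\to\infty$, so $x\notin\mathrm{Bad}$. If $g(1/q_k)\ge1$, then $a_{k+1}+1\le g(1/q_k)+1\le2g(1/q_k)$ and $q_kf(\delta_k)\ge\frac14$. Otherwise $a_{k+1}+1=2$ and $q_kf(\delta_k)\ge\frac14g(1/q_k)\ge\frac14g(1)$. Hence $x\in\mathrm{Bad}_f\setminus\mathrm{Bad}$.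

For the example, let $f(r)=r^{1/2}$ and $a_k=k$. Then $x\notin\mathrm{Bad}$, and $q_{k+1}\ge(k+1)q_k$ gives $q_k\ge k!$. By \eqref{eq:deltalow},
\[
q_k\delta_k^{1/2}>\Big(\frac{q_k}{2(k+2)}\Big)^{1/2}\ge\Big(\frac{k!}{2(k+2)}\Big)^{1/2}\ge6^{-1/2},
\]
since $k!/(k+2)$ is increasing for $k\ge1$. So $x\in\mathrm{Bad}_f=K_f$.
\end{proof}

For the measure of $\mathrm{Bad}_f$ we rewrite $qf(\|qx\|)<c$ as an inequality for $\|qx\|$ and use Khintchine's theorem: if $\phi:\mathbb{N}\to(0,\infty)$ is non-increasing and $\sum_q\phi(q)=\infty$, then for almost every $x\in\mathbb{I}$ there are infinitely many $q$ with $\|qx\|<\phi(q)$.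

\begin{proof}[Proof of Corollary~\ref{cor:measure}]
For $c>0$ and real $t\ge1$ let
\[
\phi_c(t)=\min\big(1,\inf\{r>0:f(r)\ge c/t\}\big),\qquad\inf\emptyset=\infty.
\]
This is non-increasing in $t$. Since $f$ is continuous and non-decreasing with $f(0+)=0$, the set $\{r>0:f(r)\ge c/t\}$ is empty or of the form $[\rho,\infty)$ with $\rho>0$. Hence $\phi_c>0$ and
\begin{equation}\label{eq:inverse}
f(r)<c/t\iff r<\phi_c(t)\qquad(0<r<1).
\end{equation}
Computing the area of $\{(t,r):t\ge1,\ 0<r<1,\ t<c/f(r)\}$ in two ways,
\[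
\int_1^\infty\phi_c(t)\,dt=\int_0^1\max\Big(0,\frac c{f(r)}-1\Big)\,dr.
\]
The integrand on the right lies between $c/f(r)-1$ and $c/f(r)$, and $\phi_c$ is monotonic, so for every $c>0$ the series $\sum_q\phi_c(q)$ converges if and only if $\int_0^1dr/f(r)$ does. For irrational $x$, \eqref{eq:inverse} with $r=\|qx\|$ and $t=q$ says that $qf(\|qx\|)<c$ if and only if $\|qx\|<\phi_c(q)$.

Suppose the integral converges. The set $\{x\in\mathbb{I}:\|qx\|<\phi_1(q)\}$ has measure at most $2\phi_1(q)$, so by the Borel--Cantelli lemma almost every $x$ is irrational and has $qf(\|qx\|)\ge1$ for all large $q$. The remaining finitely many terms are positive, so $x\in\mathrm{Bad}_f$. Suppose the integral diverges. By Khintchine's theorem applied to $\phi_{1/j}$, $j\in\mathbb{N}$, almost every $x$ has for each $j$ some $q$ with $qf(\|qx\|)<1/j$, so $|\mathrm{Bad}_f|=0$. Theorem~\ref{thm:main} transfers both statements to $K_f$. For $f(r)=r^s$ with $0<s<1$ the integral converges, and $q\|qx\|^s=(q^{1/s}\|qx\|)^s$; the condition $\inf_qq^{1/s}\|qx\|>0$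 excludes rational $x$ by itself.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BBDV}
Victor Beresnevich, Vasily Bernik, Maurice Dodson, Sanju Velani,
\emph{Classical metric Diophantine approximation revisited},
arXiv:0803.2351 (2008).
\end{thebibliography}
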